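\title{Uniform ultrafilters over $\omega_1$ below the top of the Tukey order, without large cardinals}

\begin{abstract}
We show that the existence of a uniform ultrafilter over $\omega_1$ that is not Tukey-top has no large cardinal strength, and that the same holds for the stronger property of not being $\omega_1$-Tukey-top. If $\lambda^{\omega_1}=\lambda$ and $2^\lambda=\lambda^+=\kappa$, then a ccc poset of size $\kappa$ forces $2^\omega=2^{\omega_1}=\kappa$ and extends any given uniform ultrafilter over $\omega_1$ to a uniform ultrafilter $U$ in which every $\kappa$-sequence has an uncountable subfamily with intersection in $U$. We also show that it is consistent, relative to ZFC, that some uniform ultrafilter over $\omega_1$ is not Tukey-top while all of them are $\omega_1$-Tukey-top.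
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{directed set} is a partial order in which any two elements have an upper bound. A subset of a directed set is \emph{bounded} if it has an upper bound, and \emph{unbounded} otherwise. For directed sets $D$ and $E$ we write $D\le_T E$ (\emph{Tukey reducibility}) if some map $f\colon D\to E$ sends unbounded subsets of $D$ to unbounded subsets of $E$, and $D\equiv_T E$ if $D\le_T E$ and $E\le_T D$. Such maps compose, so $\le_T$ is transitive. A directed set is high in the Tukey order when it contains a large family few of whose subfamilies are bounded. The basic examples are the sets $[\mu]^{<\theta}$ of subsets of $\mu$ of size less than $\theta$, ordered by inclusion: a family of singletons is bounded in $[\mu]^{<\omega}$ exactly when it is finite, and in $[\mu]^{<\omega_1}$ exactly when it is countable.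

An ultrafilter $U$ over an infinite cardinal $\mu$ is \emph{uniform} if every element of $U$ has cardinality $\mu$. We regard $U$ as a directed set under reverse inclusion. A family $\mathcal A\subseteq U$ is then bounded if and only if some member of $U$ is contained in all members of $\mathcal A$, that is, if and only if $\bigcap\mathcal A\in U$.

Every ultrafilter $U$ over $\omega_1$ satisfies $U\le_T[2^{\omega_1}]^{<\omega}$. Indeed, fix an injection $e\colon U\to 2^{\omega_1}$ and send $X$ to $\{e(X)\}$; an unbounded subset of $U$ is infinite, and so is its image. We call $U$ \emph{Tukey-top} if $U\equiv_T[2^{\omega_1}]^{<\omega}$, and \emph{$\omega_1$-Tukey-top} if $[2^{\omega_1}]^{<\omega_1}\le_T U$. The argument just given also shows $[2^{\omega_1}]^{<\omega_1}\le_T[2^{\omega_1}]^{<\omega}$, because $[2^{\omega_1}]^{<\omega_1}$ has $(2^{\omega_1})^\omega=2^{\omega_1}$ elements. Hence every Tukey-top ultrafilter is $\omega_1$-Tukey-top.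

It is known to be consistent, relative to large cardinals, that some uniform ultrafilter over $\omega_1$ is not $\omega_1$-Tukey-top, and hence not Tukey-top. It is also known to be consistent that every uniform ultrafilter over $\omega_1$ is Tukey-top. The following question is posed in \cite{BMS}: does the existence of a uniform ultrafilter over $\omega_1$ that is not Tukey-top imply the consistency of large cardinals, and what about one that is not $\omega_1$-Tukey-top? Precisely, for each of the two properties one asks whether the consistency of ZFC together with such an ultrafilter follows from the consistency of ZFC, or whether it implies the consistency of a large cardinal hypothesis such as the existence of an inaccessible cardinal. We show that neither property has any large cardinal strength.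

\begin{theorem}\label{thm:main}
Assume $\lambda^{\omega_1}=\lambda$ and $2^\lambda=\lambda^+$, put $\kappa=\lambda^+$, and let $U_0$ be a uniform ultrafilter over $\omega_1$. There is a ccc poset of size $\kappa$ forcing $2^\omega=2^{\omega_1}=\kappa$ and the existence of a uniform ultrafilter $U\supseteq U_0$ over $\omega_1$ such that
\begin{itemize}
\item[$(*)$] for every sequence $\langle X_\alpha:\alpha<\kappa\rangle$ of members of $U$ there is an uncountable $I\subseteq\kappa$ with $\bigcap_{\alpha\in I}X_\alpha\in U$.
\end{itemize}
Such a $U$ is not $\omega_1$-Tukey-top, hence not Tukey-top.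
\end{theorem}

\begin{corollary}\label{cor:main}
If ZFC is consistent, then so is ZFC together with the existence of a uniform ultrafilter over $\omega_1$ that is neither $\omega_1$-Tukey-top nor Tukey-top.
\end{corollary}

\begin{proof}
If ZFC is consistent, so is $\mathrm{ZFC}+V=L$. In $L$ we have $\omega_2^{\omega_1}=(2^{\omega_1})^{\omega_1}=\omega_2$ and $2^{\omega_2}=\omega_3$, and any ultrafilter containing all co-countable subsets of $\omega_1$ is uniform. Apply Theorem~\ref{thm:main} in $L$ with $\lambda=\omega_2$ and $\kappa=\omega_3$.
\end{proof}

In the model of Theorem~\ref{thm:main} the word ``uncountable'' in $(*)$ cannot be replaced by ``of size $\kappa$'' (Proposition~\ref{prop:sharp}). The two properties in the question can also be separated without large cardinals.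

\begin{theorem}\label{thm:sep}
If ZFC is consistent, then so is ZFC together with the statement that some uniform ultrafilter over $\omega_1$ is not Tukey-top and every uniform ultrafilter over $\omega_1$ is $\omega_1$-Tukey-top.
\end{theorem}

Section~\ref{sec:bounded} translates the Tukey relations into statements about intersections, and Section~\ref{sec:model} shows the main idea in a product of Cohen forcings. Sections~\ref{sec:systems}--\ref{sec:proof} prove Theorem~\ref{thm:main}. Section~\ref{sec:sep}, which uses only Sections~\ref{sec:facts} and~\ref{sec:bounded}, proves Theorem~\ref{thm:sep}.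

\section{Standard facts}\label{sec:facts}

In a poset, $q\le p$ means that $q$ is stronger than $p$. The ground model is $V$. The poset $\operatorname{Fn}(X,2)$ consists of the finite partial functions from $X$ to $2$, ordered by reverse inclusion. The intersection of the empty family of subsets of $\omega_1$ is $\omega_1$. We use the following textbook facts.

\begin{itemize}
\item[(F1)] \emph{$\Delta$-system lemma.} If $\langle d_\xi:\xi\in\Xi\rangle$ is a sequence of finite sets and $\Xi$ is uncountable, there are an uncountable $\Xi'\subseteq\Xi$ and a set $r$, the \emph{root}, with $d_\xi\cap d_\eta=r$ for all distinct $\xi,\eta\in\Xi'$.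
\item[(F2)] \emph{Countable chain condition.} A poset $P$ is ccc if its antichains are countable; equivalently, every sequence $\langle p_\xi:\xi\in\Xi\rangle$ in $P$ with $\Xi$ uncountable has compatible terms $p_\xi,p_\eta$ with $\xi\ne\eta$. Every $\operatorname{Fn}(X,2)$ is ccc. A ccc poset preserves cardinals and cofinalities, so in the extension a subset of $\omega_1$ is uncountable if and only if it is unbounded. Every subset of $\omega_1$ in the extension $V[G]$ has a \emph{nice name}: it equals $\{i:G\cap A_i\ne\emptyset\}$ for a sequence $\langle A_i:i<\omega_1\rangle\in V$ of countable antichains. Hence, for infinite $P$, there are at most $(|P|^{\omega_1})^V$ subsets of $\omega_1$ in $V[G]$.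
\item[(F3)] \emph{Complete suborders.} Let $P\subseteq P'$ carry the induced order. Suppose that elements of $P$ compatible in $P'$ are compatible in $P$, and that every $p'\in P'$ has a \emph{reduction}, an element of $P$ all of whose extensions in $P$ are compatible with $p'$. Then $P$ is a \emph{complete suborder} of $P'$, and $G\cap P$ is $P$-generic whenever $G$ is $P'$-generic.
\item[(F4)] \emph{Fodor's lemma.} Let $\kappa$ be regular and uncountable and $E\subseteq\kappa$ stationary. A function $f$ on $E$ with $f(\alpha)<\alpha$ for all $\alpha$ is constant on a stationary subset of $E$; so is any function on $E$ with fewer than $\kappa$ values.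
\item[(F5)] \emph{Diamond.} For stationary $S\subseteq\kappa$, the principle $\diamondsuit_S$ asserts that there are sets $A_\delta\subseteq\delta$ $(\delta\in S)$ such that $\{\delta\in S:A\cap\delta=A_\delta\}$ is stationary for every $A\subseteq\kappa$. By Shelah's theorem \cite{Shelah}, if $\lambda>\omega$ and $2^\lambda=\lambda^+$, then $\diamondsuit_S$ holds for every stationary $S\subseteq\{\delta<\lambda^+:\operatorname{cf}\delta\ne\operatorname{cf}\lambda\}$. The instance needed for Corollary~\ref{cor:main} is in $L$, where it is Jensen's theorem.
\item[(F6)] \emph{Uniform extensions.} A family $\mathcal F$ of uncountable subsets of $\omega_1$ that is closed under finite intersections is contained in a uniform ultrafilter: $\mathcal F$ together with the co-countable sets has the finite intersection property, and an ultrafilter containing all co-countable sets has no countable member.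
\end{itemize}

\section{Bounded families in an ultrafilter}\label{sec:bounded}

\begin{lemma}\label{lem:tukey}
Let $\kappa=2^{\omega_1}$ and let $U$ be a uniform ultrafilter over $\omega_1$.
\begin{itemize}
\item[(a)] If for every sequence $\langle X_\alpha:\alpha<\kappa\rangle$ in $U$ there is an uncountable (respectively, infinite) $I\subseteq\kappa$ with $\bigcap_{\alpha\in I}X_\alpha\in U$, then $U$ is not $\omega_1$-Tukey-top (respectively, not Tukey-top).
\item[(b)] If some sequence $\langle X_\alpha:\alpha<\kappa\rangle$ in $U$ satisfies $\bigcap_{\alpha\in I}X_\alpha\notin U$ for all uncountable $I\subseteq\kappa$, then $U$ is $\omega_1$-Tukey-top.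
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $f$ witnesses $[\kappa]^{<\omega_1}\le_T U$, and apply the hypothesis to $X_\alpha=f(\{\alpha\})$. For the resulting uncountable $I$, the set $\{\{\alpha\}:\alpha\in I\}$ is unbounded in $[\kappa]^{<\omega_1}$ and its image under $f$ is bounded, a contradiction. For the second version replace $[\kappa]^{<\omega_1}$ by $[\kappa]^{<\omega}$ and ``uncountable'' by ``infinite''.

(b) Since $\kappa^\omega=\kappa$, we can enumerate $[\kappa]^{<\omega_1}$ without repetition as $\{z_\alpha:\alpha<\kappa\}$. Let $f(z_\alpha)=X_\alpha$. If $f[\mathcal Z]$ is bounded, then $I=\{\alpha:z_\alpha\in\mathcal Z\}$ satisfies $\bigcap_{\alpha\in I}X_\alpha\in U$, so $I$ is countable. Then $\bigcup\mathcal Z$ is a countable upper bound of $\mathcal Z$.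
\end{proof}

The hypotheses in (a) are weak forms of completeness: in a countably complete ultrafilter every countable family is bounded. No uniform ultrafilter over $\omega_1$ is countably complete, since $\omega_1$ is not measurable. We record this in the form needed later.

\begin{lemma}\label{lem:f}
For every uniform ultrafilter $U$ over $\omega_1$ there is $f\colon\omega_1\to\omega$ with $f^{-1}(n)\notin U$ for all $n$.
\end{lemma}

\begin{proof}
Fix distinct $r_i\in 2^\omega$ $(i<\omega_1)$. For each $n$ choose $\varepsilon_n<2$ with $A_n=\{i:r_i(n)=\varepsilon_n\}\in U$. The set $A=\bigcap_nA_n$ has at most one element, so the sets $A_n\setminus A$ are in $U$ and have empty intersection. Let $f(i)$ be the least $n$ with $i\notin A_n\setminus A$. Then $f^{-1}(n)$ is disjoint from $A_n\setminus A$.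
\end{proof}

Thus short sequences always behave badly. With $f$ as in Lemma~\ref{lem:f}, the sets $\{i:f(i)\ge n\}$ form an $\omega$-sequence in $U$ whose infinite subfamilies have empty intersection, and the tails $\omega_1\setminus\nu$ form an $\omega_1$-sequence in $U$ whose uncountable subfamilies have empty intersection. An ultrafilter with property $(*)$ contains such sequences but none of length $2^{\omega_1}$. As complete ultrafilters come from large cardinals, and as the known consistency result uses them, one might guess that $(*)$ is a remnant of a large cardinal.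

There is a second source of bounded families, namely the pigeonhole principle. If $\kappa>2^{\omega_1}$ is regular, then every $\kappa$-sequence of subsets of $\omega_1$ is constant on a set of size $\kappa$, so $(*)$ holds trivially for every $U$. In Theorem~\ref{thm:main} the ground model satisfies $\kappa>2^{\omega_1}$, and we raise $2^{\omega_1}$ to $\kappa$ while keeping a trace of this argument. In the extension, $\kappa$ many subsets of $\omega_1$ may be pairwise different, but in the ground model many of their \emph{names} are isomorphic. The proof shows that sets with isomorphic names can be given a common large subset by a ccc forcing.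

\section{A model case: columns of a Cohen matrix}\label{sec:model}

Let $X_\nu\in U$ for $\nu<\omega_1$. We want to force an uncountable $I\subseteq\omega_1$ and a set $B$ with $B\subseteq X_\nu$ for all $\nu\in I$, such that $B$ meets every member of $U$ in an uncountable set; by (F6), $B$ can then be put into a uniform extension of $U$. The natural poset $Q$ consists of the pairs $(a,s)$ of finite subsets of $\omega_1$ with $s\subseteq\bigcap_{\nu\in a}X_\nu$, ordered by coordinatewise reverse inclusion, where $a$ approximates $I$ and $s$ approximates $B$. Two things can go wrong, and both do for the tails $X_\nu=\omega_1\setminus\nu$. The conditions $(\{\nu\},\{\nu\})$ form an uncountable antichain, since $\mu\notin X_\nu$ for $\mu<\nu$. And a condition $(a,s)$ with $i\in s$ forces $I\subseteq i+1$.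

Now let the sets be mutually Cohen-generic. For $p\in\operatorname{Fn}(\omega_1\times\omega_1,2)$ let $p[\nu]\in\operatorname{Fn}(\omega_1,2)$ be the $\nu$th \emph{column}, $p[\nu](i)=p(\nu,i)$, and let $x_\nu$ be the set of $i$ at which the $\nu$th column of the generic matrix has value $1$. We treat the Cohen forcing and $Q$ as a single poset. Let $R$ be the set of triples $(p,a,s)$ with $p\in\operatorname{Fn}(\omega_1\times\omega_1,2)$, $a,s\in[\omega_1]^{<\omega}$ and $p(\nu,i)=1$ for all $(\nu,i)\in a\times s$, ordered by coordinatewise reverse inclusion.

Compatibility of first coordinates does not give compatibility in $R$. Let $\nu\ne\nu'$ and $i\neq k$, let $p$ say that column $\nu$ is $1$ at $i$ and $0$ at $k$, and let $p'$ say that column $\nu'$ is $1$ at $k$. Then $p\cup p'$ is a function, but a common extension of $(p,\{\nu\},\{i\})$ and $(p',\{\nu'\},\{k\})$ would need the value $1$ at $(\nu,k)$. The conflict becomes visible when the columns $p[\nu]$ and $p'[\nu']$ are placed on top of each other, and this is how the proof detects it.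

\begin{proposition}\label{prop:model}
The poset $R$ is ccc. If $K\subseteq R$ is generic and $I$ and $B$ are the unions of the second and of the third coordinates of members of $K$, then $B\subseteq x_\nu$ for all $\nu\in I$, the set $I$ is uncountable, and $B\cap F$ is uncountable for every uncountable $F\subseteq\omega_1$ in $V$.
\end{proposition}

\begin{proof}
Let $(p_\xi,a_\xi,s_\xi)\in R$ for $\xi<\omega_1$, and let $b_\xi=a_\xi\cup\{\nu:p_\xi[\nu]\ne\emptyset\}$. Pass to an uncountable set of indices on which the $b_\xi$ form a $\Delta$-system with root $b$, the set $a_\xi\cap b=a$ is constant, and $a_\xi\setminus b=\{\nu^\xi_1<\dots<\nu^\xi_l\}$ with $l$ constant. Fix distinct $\mu_1,\dots,\mu_l\notin b$.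

\emph{Move.} Let $g_\xi$ have columns $g_\xi[\nu]=p_\xi[\nu]$ for $\nu\in b$ and $g_\xi[\mu_j]=p_\xi[\nu^\xi_j]$, and all other columns empty.

\emph{Amalgamate.} Since $\operatorname{Fn}(\omega_1\times\omega_1,2)$ is ccc, there are $\xi\ne\eta$ such that $g=g_\xi\cup g_\eta$ is a function.

\emph{Move back.} Let $q[\nu]=g[\nu]$ for $\nu\in b$, let $q[\nu^\xi_j]=q[\nu^\eta_j]=g[\mu_j]$, let $q[\nu]=p_\xi[\nu]$ for the remaining $\nu\in b_\xi$ and $q[\nu]=p_\eta[\nu]$ for the remaining $\nu\in b_\eta$, and let the other columns be empty. This is well defined because $b_\xi\setminus b$ and $b_\eta\setminus b$ are disjoint, and $q\supseteq p_\xi\cup p_\eta$. For $\nu\in a$ the column $q[\nu]$ extends $p_\xi[\nu]$ and $p_\eta[\nu]$, and $g[\mu_j]$ extends $p_\xi[\nu^\xi_j]$ and $p_\eta[\nu^\eta_j]$. So every column $q[\nu]$ with $\nu\in a_\xi\cup a_\eta$ has value $1$ on $s_\xi\cup s_\eta$, and $(q,a_\xi\cup a_\eta,s_\xi\cup s_\eta)\in R$ is a common extension.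

If $\nu\in I$ and $i\in B$, some $(p,a,s)\in K$ has $\nu\in a$ and $i\in s$, so $i\in x_\nu$. Let $(p,a,s)\in R$ and $\rho<\omega_1$. To add an element above $\rho$ to $a$, pick $\nu>\rho$ with $p[\nu]=\emptyset$ and give column $\nu$ the value $1$ on $s$. To add an element of $F$ above $\rho$ to $s$, pick $i\in F$ above $\rho$ with $(\nu,i)\notin\operatorname{dom}p$ for all $\nu\in a$ and give these entries the value $1$. By genericity $I$ and $B\cap F$ are unbounded in $\omega_1$.
\end{proof}

The proof used four properties of the Cohen matrix: conditions can be restricted to columns and glued; the columns are isomorphic by maps that respect the names $\dot x_\nu$; a condition touches finitely many columns; and the base poset is ccc. To obtain $(*)$ we must iterate this step $\kappa$ times, and the sets to be handled at a given stage have names for the iteration built so far. Section~\ref{sec:systems} sets up the iteration so that restriction and gluing make sense, and Section~\ref{sec:ccc} defines the configurations of names that replace the columns.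

\section{Iterations with concrete conditions}\label{sec:systems}

From here through Section~\ref{sec:proof}, $\lambda$, $\kappa$ and $U_0$ are as in Theorem~\ref{thm:main}, and $S=\{\delta<\kappa:\operatorname{cf}\delta=\omega_1\}$. We note three consequences of the hypotheses:
\begin{equation}\label{eq:arith}
\omega_2\le 2^{\omega_1}\le\lambda<\kappa,\qquad \operatorname{cf}\lambda>\omega_1,\qquad \kappa^{\omega_1}=\kappa .
\end{equation}
The first holds as $2^{\omega_1}\le\lambda^{\omega_1}=\lambda$, the second as $\lambda^{\operatorname{cf}\lambda}>\lambda$ by K\"onig's theorem, and the third as $(2^\lambda)^{\omega_1}=2^\lambda$.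

In the usual finite support iteration the values of a condition are names, and a condition can be restricted only to an initial segment of the coordinates. We need to restrict to small sets of coordinates that are not initial segments, and to transport conditions along order isomorphisms between such sets. So we use conditions whose values lie in one fixed set $H$ of size $\omega_1$, with an order that does not refer to forcing.

Let $H$ be the disjoint union of $\operatorname{Fn}(\omega,2)$ and $[\omega_1]^{<\omega}\times[\omega_1]^{<\omega}$. For $u,v\in H$ put $v\le u$ if both lie in $\operatorname{Fn}(\omega,2)$ and $v\supseteq u$, or if $u=(a,s)$ and $v=(a',s')$ with $a\subseteq a'$ and $s\subseteq s'$. For $X\subseteq\kappa$ let $\mathbb F_X$ be the set of finite functions $p$ with $\operatorname{dom}p\subseteq X$ and values in $H$, and let $\mathbb F=\mathbb F_\kappa$. Put $q\le p$ if $\operatorname{dom}p\subseteq\operatorname{dom}q$ and $q(\zeta)\le p(\zeta)$ for all $\zeta\in\operatorname{dom}p$. Note that $q\supseteq p$ implies $q\le p$, and that $q\le p$ implies $q{\restriction}X\le p{\restriction}X$.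

A \emph{simple name} is a set $\dot X\subseteq\omega_1\times\mathbb F$ such that $\{p:(i,p)\in\dot X\}$ is countable for each $i$. It is a simple name \emph{over} $P\subseteq\mathbb F$ if $\dot X\subseteq\omega_1\times P$. Its \emph{support} $\operatorname{supp}\dot X=\bigcup\{\operatorname{dom}p:(i,p)\in\dot X\}$ has size at most $\omega_1$, and its value at a generic $G\subseteq P$ is $X=\{i:(i,p)\in\dot X\text{ for some }p\in G\}$. A standard density argument shows that, for $p\in P$,
\begin{equation}\label{eq:forcing}
p\Vdash_P i\in\dot X\iff\text{every }r\le p\text{ in }P\text{ has an extension in }P\text{ below some }p^*\text{ with }(i,p^*)\in\dot X.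
\end{equation}

\begin{definition}\label{def:system}
Let $\theta\le\kappa$. A \emph{system of length $\theta$} declares each $\zeta<\theta$ to be \emph{passive} or \emph{active}, assigns to each $\zeta<\theta$ a set $c(\zeta)\subseteq\zeta$ with $|c(\zeta)|\le\omega_1$, and assigns to each active $\zeta$ simple names $\dot A^\zeta_\nu$ $(\nu<\omega_1)$, subject to (S1) and (S2) below. A set $C\subseteq\theta$ is \emph{closed} if $c(\zeta)\subseteq C$ for all $\zeta\in C$. A function $p\in\mathbb F_\theta$ is a \emph{condition} if for every $\zeta\in\operatorname{dom}p$ the restriction $p{\restriction}\zeta$ is a condition and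
\begin{itemize}
\item if $\zeta$ is passive, then $p(\zeta)\in\operatorname{Fn}(\omega,2)$;
\item if $\zeta$ is active, then $p(\zeta)=(a,s)$ with $0\in a$ and $p{\restriction}\zeta\Vdash_{P_\zeta}s\subseteq\dot A^\zeta_\nu$ for all $\nu\in a$.
\end{itemize}
Here $P_C$, for $C\subseteq\theta$, is the set of conditions with domain contained in $C$, with the order of $\mathbb F$. The requirements are:
\begin{itemize}
\item[(S1)] $c(\zeta)=\emptyset$ if $\zeta$ is passive, and $c(\zeta)$ is closed if $\zeta$ is active;
\item[(S2)] each $\dot A^\zeta_\nu$ is a simple name over $P_{c(\zeta)}$.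
\end{itemize}
\end{definition}

The poset $P_\zeta$ and the closed subsets of $\zeta$ depend only on the data below $\zeta$, so this is a definition by recursion, and a system can be built stage by stage. A passive stage adds a Cohen real. An active stage $\zeta$ forces with the poset $Q$ of Section~\ref{sec:model} for the values of the names $\dot A^\zeta_\nu$; the extra demand $0\in a$ is explained in Section~\ref{sec:generic}. The set $c(\zeta)$ collects the earlier coordinates that stage $\zeta$ depends on.

If $p$ is a condition and $\gamma$ is an ordinal, then $p{\restriction}\gamma$ is a condition. Ordinals $\gamma\le\theta$ are closed, and unions and intersections of closed sets are closed. If $X\subseteq\theta$ and $|X|\le\omega_1$, then $\operatorname{cl}(X)=X\cup\bigcup_{\zeta\in X}c(\zeta)$ has size at most $\omega_1$, and it is closed by (S1). In the rest of this section a system of length $\theta$ is fixed.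

\begin{lemma}[gluing]\label{lem:glue}
\begin{itemize}
\item[(a)] Let $q\in\mathbb F_\theta$. Suppose that for each $\zeta\in\operatorname{dom}q$ there is a condition $r$ with $\zeta\in\operatorname{dom}r$, $r(\zeta)=q(\zeta)$ and $q{\restriction}\zeta\le r{\restriction}\zeta$. Then $q$ is a condition.
\item[(b)] If a union of finitely many conditions is a function, then it is a condition.
\item[(c)] If $C\subseteq\theta$, $p$ is a condition, $t\in P_C$ and $t\le p{\restriction}C$, then $t\cup p{\restriction}(\theta\setminus C)$ is a condition below $t$ and $p$.
\end{itemize}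
\end{lemma}

\begin{proof}
(a) We show that $q{\restriction}(\zeta+1)$ is a condition by induction along the finite set $\operatorname{dom}q$. Let $\zeta\in\operatorname{dom}q$ and let $r$ be as in the hypothesis. By induction $q{\restriction}\zeta\in P_\zeta$. If $\zeta$ is passive, $q(\zeta)=r(\zeta)\in\operatorname{Fn}(\omega,2)$. If $\zeta$ is active, $q{\restriction}\zeta\le r{\restriction}\zeta$ forces what $r{\restriction}\zeta$ forces about $r(\zeta)=q(\zeta)$.

(b) For each $\zeta$ in the domain let $r$ be one of the given conditions with $\zeta\in\operatorname{dom}r$.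

(c) Let $q=t\cup p{\restriction}(\theta\setminus C)$. Then $q\supseteq t$, and $q\le p$ because $q(\zeta)=t(\zeta)\le p(\zeta)$ for $\zeta\in\operatorname{dom}p\cap C$. Apply (a) with $r=t$ for $\zeta\in C$ and $r=p$ for $\zeta\notin C$.
\end{proof}

Gluing needs no closure. Restriction does: if $\zeta\in C$ is active, then after deleting the coordinates outside $C$ we must still force $s\subseteq\dot A^\zeta_\nu$, and this is where $c(\zeta)\subseteq C$ enters.

\begin{lemma}[restriction]\label{lem:restrict}
Let $\beta\le\theta$ and let $C\subseteq\beta$ be closed.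
\begin{itemize}
\item[(a)] If $p\in P_\beta$, then $p{\restriction}C\in P_C$.
\item[(b)] Let $\dot X$ be a simple name over $P_C$, $p\in P_\beta$ and $i<\omega_1$. The following are equivalent: \emph{(1)} $p\Vdash_{P_\beta}i\in\dot X$; \emph{(2)} every $r\le p{\restriction}C$ in $P_C$ has an extension in $P_C$ below some $p^*$ with $(i,p^*)\in\dot X$; \emph{(3)} $p{\restriction}C\Vdash_{P_\beta}i\in\dot X$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $\beta$, for all closed $C\subseteq\beta$ at once.

(a) Let $\zeta\in\operatorname{dom}p\cap C$. The set $C\cap\zeta$ is closed and $(p{\restriction}C){\restriction}\zeta=(p{\restriction}\zeta){\restriction}(C\cap\zeta)$, which is a condition by (a) for $\zeta$. Let $\zeta$ be active and $p(\zeta)=(a,s)$. Since $c(\zeta)\subseteq C\cap\zeta$, each $\dot A^\zeta_\nu$ is a simple name over $P_{C\cap\zeta}$. By (b) for $\zeta$, applied to each $i\in s$, the condition $(p{\restriction}C){\restriction}\zeta$ forces $s\subseteq\dot A^\zeta_\nu$ for $\nu\in a$.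

(b) We use (a) for $\beta$ and \eqref{eq:forcing}. Assume (1) and let $r\le p{\restriction}C$ in $P_C$. By Lemma~\ref{lem:glue}(c) there is $p'\in P_\beta$ below $r$ and $p$. Take $r''\le p'$ in $P_\beta$ below some $p^*$ with $(i,p^*)\in\dot X$. As $r$ and $p^*$ have domains inside $C$, the condition $r''{\restriction}C\in P_C$ lies below both. This gives (2). Assume (2) and let $r\le p{\restriction}C$ in $P_\beta$. Then $r{\restriction}C\in P_C$ and $r{\restriction}C\le p{\restriction}C$, so there is $t\le r{\restriction}C$ in $P_C$ below some $p^*$. Gluing $t$ with $r$ by Lemma~\ref{lem:glue}(c) gives an extension of $r$ below $p^*$. This gives (3). Finally (3) implies (1) because $p\le p{\restriction}C$.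
\end{proof}

Statement (2) does not mention $\beta$, so for simple names over $P_C$ we may drop the subscript in $p\Vdash i\in\dot X$. Moreover $P_C$ is a complete suborder of $P_\beta$: a common extension $r\in P_\beta$ of two members of $P_C$ yields the common extension $r{\restriction}C$, and $p{\restriction}C$ is a reduction of $p$ by Lemma~\ref{lem:glue}(c). In particular, if $G$ is $P_\beta$-generic and $\gamma\le\beta$, then $G_\gamma=G\cap P_\gamma$ is $P_\gamma$-generic, and $p{\restriction}\gamma\in G_\gamma$ for all $p\in G$.

\section{Patterns and the chain condition}\label{sec:ccc}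

The columns of Section~\ref{sec:model} are replaced by closed sets $C_\nu$ that support the names. They cannot be disjoint in general, so we ask that they overlap in a common initial segment and that the remaining blocks be stacked one above the other.

\begin{definition}\label{def:pattern}
Let $\delta\in S$ and let a system of length at least $\delta$ be given. A \emph{pattern at $\delta$} is a sequence $\langle\alpha_\nu,C_\nu,\dot X_\nu:\nu<\omega_1\rangle$ such that:
\begin{itemize}
\item[(P1)] $\langle\alpha_\nu:\nu<\omega_1\rangle$ is strictly increasing and cofinal in $\delta$;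
\item[(P2)] each $C_\nu$ is closed, $|C_\nu|\le\omega_1$, $C_\nu\subseteq\alpha_{\nu+1}$, and $C_\nu\cap\alpha_\nu=C^*$ is the same set for all $\nu$;
\item[(P3)] $\dot X_\nu$ is a simple name over $P_{C_\nu}$;
\item[(P4)] all $C_\nu$ have the same order type, and the order isomorphisms $h_{\mu\nu}\colon C_\mu\to C_\nu$, acting on $\mathbb F_{C_\mu}$ by $h_{\mu\nu}(p)=p\circ h_{\mu\nu}^{-1}$, map $P_{C_\mu}$ onto $P_{C_\nu}$ and satisfy $\dot X_\nu=\{(i,h_{\mu\nu}(p)):(i,p)\in\dot X_\mu\}$.
\end{itemize}
A system is \emph{patterned} if every active $\delta$ belongs to $S$ and there is a fixed pattern at $\delta$ with $\dot A^\delta_\nu=\dot X_\nu$ for all $\nu$ and $c(\delta)=\bigcup_\nu C_\nu$.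
\end{definition}

Given a pattern at $\delta$, the set $\bigcup_\nu C_\nu$ is a closed subset of $\delta$ of size at most $\omega_1$, so this assignment at $\delta$ satisfies (S1) and (S2). The root $C^*\subseteq\alpha_0$ is an initial segment of every $C_\nu$, so each $h_{\mu\nu}$ is the identity on $C^*$. The \emph{blocks} $C_\nu\setminus C^*\subseteq[\alpha_\nu,\alpha_{\nu+1})$ are pairwise disjoint, so a condition meets only finitely many of them. Order isomorphisms of well-orders are unique, so $h_{\nu\rho}\circ h_{\mu\nu}=h_{\mu\rho}$. The action on finite functions preserves the order of $\mathbb F$, so $h_{\mu\nu}$ is an isomorphism of $P_{C_\mu}$ with $P_{C_\nu}$ that carries $\dot X_\mu$ to $\dot X_\nu$. Statement (2) of Lemma~\ref{lem:restrict}(b) is invariant under such an isomorphism, whence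
\begin{equation}\label{eq:transfer}
p\Vdash i\in\dot X_\mu\iff h_{\mu\nu}(p)\Vdash i\in\dot X_\nu\qquad(p\in P_{C_\mu},\ i<\omega_1).
\end{equation}
If all blocks are empty, then all names $\dot X_\nu$ are equal. This degenerate pattern is the pigeonhole case of Section~\ref{sec:bounded}.

\begin{lemma}\label{lem:ccc}
In a patterned system of length $\theta$, the poset $P_\beta$ is ccc for every $\beta\le\theta$.
\end{lemma}

\begin{proof}
We use induction on $\beta$. Let $p_\xi\in P_\beta$ for $\xi<\omega_1$; we look for $\xi\ne\eta$ with $p_\xi,p_\eta$ compatible. The case $\beta=0$ is trivial.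

\emph{Limit $\beta$.} Pass to an uncountable set of indices on which the domains form a $\Delta$-system with root $r$, and fix $\gamma<\beta$ with $r\subseteq\gamma$. As $P_\gamma$ is ccc, there are $\xi\ne\eta$ and $q\in P_\gamma$ below $p_\xi{\restriction}\gamma$ and $p_\eta{\restriction}\gamma$. Then $q\cup p_\xi{\restriction}[\gamma,\beta)\cup p_\eta{\restriction}[\gamma,\beta)$ is a function below $p_\xi$ and $p_\eta$, and it is a condition by Lemma~\ref{lem:glue}(a) with $r$ equal to $q$, $p_\xi$ or $p_\eta$.

\emph{$\beta=\delta+1$ with $\delta$ passive.} Since $\operatorname{Fn}(\omega,2)$ is countable, uncountably many $p_\xi$ have the same value $u$ at $\delta$, or are all undefined there. Two of them have $p_\xi{\restriction}\delta$ and $p_\eta{\restriction}\delta$ with a common extension $q\in P_\delta$, and $q\cup\{(\delta,u)\}$, or $q$, is a common extension of $p_\xi$ and $p_\eta$.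

\emph{$\beta=\delta+1$ with $\delta$ active.} Let $\langle\alpha_\nu,C_\nu,\dot X_\nu\rangle$ be the pattern at $\delta$. If $\delta\notin\operatorname{dom}p_\xi$, add the pair $(\delta,(\{0\},\emptyset))$; so we may assume $p_\xi(\delta)=(a_\xi,s_\xi)$ for all $\xi$. Let $\hat p_\xi=p_\xi{\restriction}\delta$ and let
\[
b_\xi=a_\xi\cup\{\nu:\operatorname{dom}\hat p_\xi\cap(C_\nu\setminus C^*)\ne\emptyset\},
\]
a finite set. Pass to an uncountable $\Xi\subseteq\omega_1$ on which the sets $\operatorname{dom}\hat p_\xi$ form a $\Delta$-system with root $r$, the sets $b_\xi$ form a $\Delta$-system with root $b$, the set $a_\xi\cap b=a$ is constant, and $a_\xi\setminus b=\{\nu^\xi_1<\dots<\nu^\xi_l\}$ with $l$ constant.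

In the model case we kept the columns in the root in place. Here the part that stays in place must be the restriction to a closed set that contains $r$ and $C^*$ and misses the blocks to be moved. By (P1) an ordinal will do. Choose $\gamma<\delta$ with $\gamma\ge\alpha_0$ and $r\subseteq\gamma$; then $C^*\subseteq\gamma$. Only countably many $\nu$ have $\alpha_\nu<\gamma$, and the sets $b_\xi\setminus b$ are pairwise disjoint. So after discarding countably many $\xi$ we have $\alpha_\nu\ge\gamma$ for all $\nu\in b_\xi\setminus b$ and $\xi\in\Xi$. Fix $\mu_1<\dots<\mu_l$ with $\alpha_{\mu_1}\ge\gamma$. If $\alpha_\nu\ge\gamma$, then $C_\nu\cap\gamma=C^*$; this applies to all $\nu^\xi_j$ and $\mu_j$. Figure~\ref{fig:move} shows the case $l=1$.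

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) -- (11,0);
\draw (11,-0.25) -- (11,0.25) node[above] {$\delta$};
\draw (2.5,-0.25) -- (2.5,0.25) node[above] {$\gamma$};
\fill[gray!70] (0.3,-0.13) rectangle (1.5,0.13);
\node at (0.9,-0.45) {$C^*$};
\fill[gray!35] (3.6,-0.13) rectangle (4.8,0.13);
\node at (4.2,-0.45) {$C_{\mu}\setminus C^*$};
\fill[gray!35] (6.3,-0.13) rectangle (7.5,0.13);
\node at (6.9,-0.45) {$C_{\nu^\xi}\setminus C^*$};
\fill[gray!35] (9,-0.13) rectangle (10.2,0.13);
\node at (9.6,-0.45) {$C_{\nu^\eta}\setminus C^*$};
\draw[->] (6.9,0.2) to[bend right=35] (4.5,0.2);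
\draw[->] (9.6,0.2) to[bend right=30] (4.0,0.2);
\draw[->,dashed] (4.5,-0.75) to[bend right=35] (6.9,-0.75);
\draw[->,dashed] (4.0,-0.75) to[bend right=30] (9.6,-0.75);
\end{tikzpicture}
\caption{Amalgamating two conditions at an active stage $\delta$. Each closed set $C_\nu$ of the pattern consists of the root $C^*$ and a block. The two conditions are copied from their own blocks to a common block (solid arrows); a common extension found there is copied back to both blocks (dashed arrows). Coordinates below $\gamma$ are not moved.}\label{fig:move}
\end{figure}

\emph{Move.} For $\xi\in\Xi$ let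
\[
g_\xi=\hat p_\xi{\restriction}\gamma\ \cup\ \bigcup_{j=1}^l h_{\nu^\xi_j\mu_j}\bigl(\hat p_\xi{\restriction}C_{\nu^\xi_j}\bigr).
\]
Each piece is a condition, by Lemma~\ref{lem:restrict}(a) and (P4). On $C^*$ every piece equals $\hat p_\xi{\restriction}C^*$, and outside $C^*$ their domains lie in the pairwise disjoint sets $\gamma\setminus C^*$ and $C_{\mu_j}\setminus C^*$. So $g_\xi\in P_\delta$ by Lemma~\ref{lem:glue}(b), and
\begin{equation}\label{eq:g}
g_\xi{\restriction}\gamma=\hat p_\xi{\restriction}\gamma,\qquad g_\xi{\restriction}C_{\mu_j}=h_{\nu^\xi_j\mu_j}\bigl(\hat p_\xi{\restriction}C_{\nu^\xi_j}\bigr).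
\end{equation}
The values of $\hat p_\xi$ itself above $\gamma$ are discarded in $g_\xi$, so the blocks $C_{\mu_j}\setminus C^*$ serve only as scratch space.

\emph{Amalgamate.} As $P_\delta$ is ccc, there are $\xi\ne\eta$ in $\Xi$ and $g\in P_\delta$ with $g\le g_\xi$ and $g\le g_\eta$.

\emph{Move back.} Let
\[
t=g{\restriction}\gamma\ \cup\bigcup_{j=1}^l h_{\mu_j\nu^\xi_j}(g{\restriction}C_{\mu_j})\ \cup\bigcup_{j=1}^l h_{\mu_j\nu^\eta_j}(g{\restriction}C_{\mu_j}),\qquad Z=\gamma\cup\bigcup_{j=1}^l\bigl(C_{\nu^\xi_j}\cup C_{\nu^\eta_j}\bigr).
\]
The $2l$ indices $\nu^\xi_j,\nu^\eta_j$ are distinct, because $b_\xi\setminus b$ and $b_\eta\setminus b$ are disjoint. So the pieces of $t$ equal $g{\restriction}C^*$ on $C^*$ and have disjoint domains elsewhere. Hence $t\in P_Z$ and $t{\restriction}\gamma=g{\restriction}\gamma$.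

We claim that $t\le\hat p_\xi{\restriction}Z$ and $t\le\hat p_\eta{\restriction}Z$. By symmetry consider $\zeta\in\operatorname{dom}\hat p_\xi\cap Z$. If $\zeta<\gamma$, then $t(\zeta)=g(\zeta)\le g_\xi(\zeta)=\hat p_\xi(\zeta)$ by \eqref{eq:g}. If $\zeta\in C_{\nu^\xi_j}\setminus C^*$ and $\zeta'=h_{\nu^\xi_j\mu_j}(\zeta)$, then $t(\zeta)=g(\zeta')\le g_\xi(\zeta')=\hat p_\xi(\zeta)$. The case $\zeta\in C_{\nu^\eta_j}\setminus C^*$ does not occur: it would put $\nu^\eta_j$ into $b_\xi\cap b_\eta=b$.

Let $q=t\cup\hat p_\xi{\restriction}(\delta\setminus Z)\cup\hat p_\eta{\restriction}(\delta\setminus Z)$. This is a function because $\operatorname{dom}\hat p_\xi\cap\operatorname{dom}\hat p_\eta=r\subseteq Z$. By the claim $q\le\hat p_\xi$ and $q\le\hat p_\eta$, and $q\supseteq t$. So $q\in P_\delta$ by Lemma~\ref{lem:glue}(a) with $r$ equal to $t$, $\hat p_\xi$ or $\hat p_\eta$.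

It remains to show that $q\Vdash s_\xi\cup s_\eta\subseteq\dot X_\nu$ for every $\nu\in a_\xi\cup a_\eta$. If $\nu\in a$, then $\nu\in a_\xi\cap a_\eta$ and this follows from $q\le\hat p_\xi,\hat p_\eta$. Otherwise, by symmetry, let $\nu=\nu^\xi_j$, and write $\nu'=\nu^\eta_j$ and $\mu=\mu_j$. Then $q\le\hat p_\xi\Vdash s_\xi\subseteq\dot X_\nu$. Further $\hat p_\eta\Vdash s_\eta\subseteq\dot X_{\nu'}$, so $\hat p_\eta{\restriction}C_{\nu'}\Vdash s_\eta\subseteq\dot X_{\nu'}$ by Lemma~\ref{lem:restrict}(b), and $h_{\nu'\nu}(\hat p_\eta{\restriction}C_{\nu'})\Vdash s_\eta\subseteq\dot X_\nu$ by \eqref{eq:transfer}. Finally, by \eqref{eq:g},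
\[
q\le h_{\mu\nu}(g{\restriction}C_\mu)\le h_{\mu\nu}(g_\eta{\restriction}C_\mu)=h_{\mu\nu}\bigl(h_{\nu'\mu}(\hat p_\eta{\restriction}C_{\nu'})\bigr)=h_{\nu'\nu}(\hat p_\eta{\restriction}C_{\nu'}).
\]
Hence $q\cup\{(\delta,(a_\xi\cup a_\eta,\,s_\xi\cup s_\eta))\}$ is a condition below $p_\xi$ and $p_\eta$.
\end{proof}

\section{What an active stage adds}\label{sec:generic}

Let $\delta$ be active in a patterned system, with pattern $\langle\alpha_\nu,C_\nu,\dot X_\nu\rangle$, and let $G_{\delta+1}$ be $P_{\delta+1}$-generic. Let $I_\delta$ and $B_\delta$ be the unions of all $a$ and of all $s$, respectively, such that $(a,s)=p(\delta)$ for some $p\in G_{\delta+1}$. In the model case a new index $\nu$ was added to $a$ by writing $1$'s into an empty column. Now we know nothing about the names except that they are isomorphic. The demand $0\in a$ guarantees that the condition already contains, on $C_0$, a reason for $s\subseteq\dot X_0$, and we copy that reason to an untouched block.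

\begin{lemma}\label{lem:generic}
In $V[G_{\delta+1}]$ the following hold.
\begin{itemize}
\item[(a)] $B_\delta\subseteq X_\nu$ for all $\nu\in I_\delta$.
\item[(b)] $I_\delta$ is uncountable.
\item[(c)] If $\dot U_\delta$ is a $P_\delta$-name for a uniform ultrafilter over $\omega_1$ and $\Vdash_{P_\delta}\dot X_\nu\in\dot U_\delta$ for all $\nu<\omega_1$, then $B_\delta\cap F$ is uncountable for every $F\in U_\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given $i\in B_\delta$ and $\nu\in I_\delta$, a common extension in $G_{\delta+1}$ of the two witnesses is a $p$ with $p(\delta)=(a,s)$, $\nu\in a$ and $i\in s$. Then $p{\restriction}\delta\in G_\delta$ forces $i\in\dot X_\nu$.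

For (b) and (c) it suffices, by Lemma~\ref{lem:ccc} and (F2), to prove unboundedness in $\omega_1$ by a density argument. Conditions with $\delta$ in the domain are dense in $P_{\delta+1}$. Let $p(\delta)=(a,s)$, $\hat p=p{\restriction}\delta$ and $\rho<\omega_1$.

(b) Since $0\in a$, we have $\hat p\Vdash s\subseteq\dot X_0$, hence $\hat p{\restriction}C_0\Vdash s\subseteq\dot X_0$ by Lemma~\ref{lem:restrict}(b). Pick $\nu>\rho$ with $\operatorname{dom}\hat p\cap(C_\nu\setminus C^*)=\emptyset$ and let $q=\hat p\cup h_{0\nu}(\hat p{\restriction}C_0)$. The two pieces agree on $C^*$, and $\hat p$ is undefined on $C_\nu\setminus C^*$. So $q\in P_\delta$ by Lemma~\ref{lem:glue}(b), and $q\le\hat p$. By \eqref{eq:transfer}, $q\Vdash s\subseteq\dot X_\nu$. Thus $q\cup\{(\delta,(a\cup\{\nu\},s))\}$ is a condition below $p$ that forces $\nu\in I_\delta$.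

(c) Let $\dot F$ be a $P_\delta$-name for $F$. Some member of $G_\delta$ forces $\dot F\in\dot U_\delta$, and we argue below it; so let $\hat p\Vdash\dot F\in\dot U_\delta$. Then $\hat p$ forces that $\dot F\cap\bigcap_{\nu\in a}\dot X_\nu$ is in $\dot U_\delta$, hence uncountable by uniformity. Take $p'\le\hat p$ in $P_\delta$ and $i>\rho$ with $p'\Vdash i\in\dot F\cap\bigcap_{\nu\in a}\dot X_\nu$. Then $p'\cup\{(\delta,(a,s\cup\{i\}))\}$ is a condition below $p$ that forces $i\in B_\delta\cap\dot F$.
\end{proof}

\section{The construction and the proof of Theorem~\ref{thm:main}}\label{sec:proof}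

There are $2^\kappa$ sequences of names of length $\kappa$ and only $\kappa$ stages, so ordinary bookkeeping cannot list them. But $(*)$ asks only for an uncountable subfamily, which can be found in an initial segment of the sequence. We use $\diamondsuit_S$ to guess such initial segments. For $\delta\le\kappa$ let $T_\delta=\delta\times\omega_1\times\mathbb F_\delta$, and for $N\subseteq T_\kappa$ let $N(\alpha)=\{(i,p):(\alpha,i,p)\in N\}$.

\begin{lemma}\label{lem:diamond}
There are sets $N_\delta\subseteq T_\delta$ $(\delta\in S)$ such that $\{\delta\in S:N\cap T_\delta=N_\delta\}$ is stationary for every $N\subseteq T_\kappa$.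
\end{lemma}

\begin{proof}
By \eqref{eq:arith} and (F5), $\diamondsuit_S$ holds; let $\langle A_\delta:\delta\in S\rangle$ witness it. Fix a bijection $e\colon\kappa\to T_\kappa$. The sets $T_\delta$ $(\delta<\kappa)$ increase, have size at most $\lambda$, and satisfy $T_\delta=\bigcup_{\gamma<\delta}T_\gamma$ for limit $\delta\le\kappa$. So the set of limit $\delta$ with $e[\delta]=T_\delta$ is a club. For $\delta\in S$ in this club let $N_\delta=e[A_\delta]$, and otherwise let $N_\delta=\emptyset$. If $\delta$ is in the club and $e^{-1}[N]\cap\delta=A_\delta$, then $N\cap T_\delta=N_\delta$.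
\end{proof}

\subsection*{The recursion}
We build a patterned system of length $\kappa$ and $P_\delta$-names $\dot U_\delta$ $(\delta<\kappa)$ for uniform ultrafilters over $\omega_1$, increasing with $\delta$. At stage $\delta$ the system below $\delta$ is given, so $P_\delta$ is determined, and it is ccc by Lemma~\ref{lem:ccc}.

First we choose $\dot U_\delta$. Let $\dot U_0$ name $U_0$. For $\delta>0$ consider in $V[G_\delta]$ the family $\mathcal F$ defined as $\bigcup_{\gamma<\delta}U_\gamma$ if $\delta$ is a limit, as $U_\gamma$ if $\delta=\gamma+1$ with $\gamma$ passive, and as $U_\gamma\cup\{F\cap B_\gamma:F\in U_\gamma\}$ if $\delta=\gamma+1$ with $\gamma$ active. This family is closed under finite intersections. Its members are uncountable, because $\omega_1$ is preserved and, in the last case, by Lemma~\ref{lem:generic}(c), whose hypothesis is ensured by the next paragraph. By (F6) and the maximum principle there is a name $\dot U_\delta$ for a uniform ultrafilter containing $\mathcal F$. In particular $B_\gamma\in U_{\gamma+1}$ for active $\gamma$.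

Next we declare $\delta$ active if and only if $\delta\in S$ and there is a pattern $\langle\alpha_\nu,C_\nu,\dot X_\nu\rangle$ at $\delta$ such that $\dot X_\nu=N_\delta(\alpha_\nu)$ and $\Vdash_{P_\delta}\dot X_\nu\in\dot U_\delta$ for all $\nu<\omega_1$. In that case we fix one such pattern and put $\dot A^\delta_\nu=\dot X_\nu$ and $c(\delta)=\bigcup_\nu C_\nu$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G\subseteq P_\kappa$ be generic and let $U=\bigcup_{\delta<\kappa}U_\delta$. The poset $P_\kappa$ is ccc by Lemma~\ref{lem:ccc}.

\emph{Cardinal arithmetic.} All successor ordinals are passive, and $\{(\zeta,\emptyset)\}$ is a condition for passive $\zeta$. So $\kappa\le|P_\kappa|\le|\mathbb F|=\kappa$. By (F2) and \eqref{eq:arith}, $2^{\omega_1}\le\kappa$ in $V[G]$. For passive $\zeta$, the map $p\mapsto(p{\restriction}\zeta,p(\zeta))$ is an isomorphism from the dense set $\{p\in P_{\zeta+1}:\zeta\in\operatorname{dom}p\}$ onto $P_\zeta\times\operatorname{Fn}(\omega,2)$. Hence $c_\zeta=\bigcup\{p(\zeta):p\in G,\ \zeta\in\operatorname{dom}p\}$ is a Cohen real over $V[G_\zeta]$, and $c_\zeta\in V[G_{\zeta+1}]\setminus V[G_\zeta]$.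 These reals are pairwise distinct, so $2^\omega=2^{\omega_1}=\kappa$ in $V[G]$.

\emph{$U$ is a uniform ultrafilter extending $U_0$.} As an increasing union, $U$ is closed under finite intersections, and its members are uncountable. By (F2) every $X\subseteq\omega_1$ in $V[G]$ is the value of a simple name over $P_\kappa$. Its support has size at most $\omega_1$ and so is contained in some $\delta<\kappa$. Then $X\in V[G_\delta]$, and $X$ or its complement lies in $U_\delta$. So $U$ is a uniform ultrafilter, and
\begin{equation}\label{eq:trace}
U\cap V[G_\delta]=U_\delta\qquad(\delta<\kappa),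
\end{equation}
since a set $X\in V[G_\delta]\setminus U_\delta$ with $X\subseteq\omega_1$ has its complement in $U_\delta\subseteq U$.

\emph{Property $(*)$: names.} Let $\langle X_\alpha:\alpha<\kappa\rangle\in V[G]$ be a sequence in $U$. Let $\dot Y$ be a name for it and let $p_0\in G$ force that $\dot Y$ is a $\kappa$-sequence in $\dot U$. Activity requires membership in the ultrafilter to be forced by every condition, so we replace the sets by $\omega_1$ off $p_0$. Work in $V$. For $\alpha<\kappa$ and $i<\omega_1$ let $D_{\alpha,i}$ be the set of $p$ such that either $p\le p_0$ and $p\Vdash i\in\dot Y(\alpha)$, or $p$ is incompatible with $p_0$. Let $A_{\alpha,i}$ be an antichain that is maximal among antichains contained in $D_{\alpha,i}$, and let $\dot X_\alpha=\{(i,p):p\in A_{\alpha,i}\}$. As $D_{\alpha,i}$ is downward closed, a generic filter meets $A_{\alpha,i}$ if and only if it meets $D_{\alpha,i}$. So the value of $\dot X_\alpha$ is that of $\dot Y(\alpha)$ for generic filters containing $p_0$, and is $\omega_1$ for all others. Thus $\dot X_\alpha$ is a simple name for $X_\alpha$ and $\Vdash_{P_\kappa}\dot X_\alpha\in\dot U$.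 Moreover,
\begin{equation}\label{eq:local}
\operatorname{supp}\dot X_\alpha\subseteq\delta\quad\text{implies}\quad\Vdash_{P_\delta}\dot X_\alpha\in\dot U_\delta .
\end{equation}
Otherwise some $p\in P_\delta$ forces $\dot X_\alpha\notin\dot U_\delta$, and \eqref{eq:trace} fails for a $P_\kappa$-generic filter containing $p$.

\emph{Property $(*)$: many isomorphic names.} This is the pigeonhole step, and it takes place in $V$. Let $C_\alpha=\operatorname{cl}(\operatorname{supp}\dot X_\alpha)$, a closed set of size at most $\omega_1$. The set $E=\{\alpha<\kappa:\operatorname{cf}\alpha=\omega_2\}$ is stationary, as $\omega_2<\kappa$. For $\alpha\in E$ the set $C_\alpha\cap\alpha$ is bounded in $\alpha$. By (F4) there are a stationary $E_1\subseteq E$ and $\gamma_0<\kappa$ with $C_\alpha\cap\alpha\subseteq\gamma_0$ for $\alpha\in E_1$. The ordinal $\gamma_0$ has at most $\lambda^{\omega_1}=\lambda$ subsets of size at most $\omega_1$, so $C_\alpha\cap\alpha=C^*$ is constant on a stationary $E_2\subseteq E_1$. Let $\pi_\alpha\colon C_\alpha\to\tau_\alpha$ be the order isomorphism onto an ordinal $\tau_\alpha<\omega_2$, and consider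 the triple
\[
\Bigl(\tau_\alpha,\ \{p\circ\pi_\alpha^{-1}:p\in P_{C_\alpha}\},\ \{(i,p\circ\pi_\alpha^{-1}):(i,p)\in\dot X_\alpha\}\Bigr).
\]
For $\tau<\omega_2$ we have $|\mathbb F_\tau|\le\omega_1$, so there are at most $\omega_2\cdot2^{\omega_1}\cdot2^{\omega_1}\le\lambda$ possible triples. Hence the triple is constant on a stationary $E_3\subseteq E_2$.

\emph{Property $(*)$: a stage that guesses.} The set $D=\{\delta<\kappa:\sup C_\alpha<\delta\text{ for all }\alpha<\delta\}$ is a club, and so is the set of limit points of $E_3$. Let $N=\{(\alpha,i,p):(i,p)\in\dot X_\alpha\}$. By Lemma~\ref{lem:diamond} there is $\delta\in S\cap D$, a limit point of $E_3$, with $N\cap T_\delta=N_\delta$. For $\alpha<\delta$ we have $C_\alpha\subseteq\delta$, so $N_\delta(\alpha)=\dot X_\alpha$, and $\Vdash_{P_\delta}\dot X_\alpha\in\dot U_\delta$ by \eqref{eq:local}. Fix a sequence $\langle\beta_\nu:\nu<\omega_1\rangle$ cofinal in $\delta$. By recursion choose $\alpha_\nu\in E_3\cap\delta$ greater than $\beta_\nu$ and greater than $\alpha_\mu$ and $\sup C_{\alpha_\mu}$ for all $\mu<\nu$; this is possible because $\operatorname{cf}\delta=\omega_1$.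 Then $\langle\alpha_\nu,C_{\alpha_\nu},\dot X_{\alpha_\nu}\rangle$ satisfies (P1)--(P3). For (P4), note that $h_{\mu\nu}=\pi_{\alpha_\nu}^{-1}\circ\pi_{\alpha_\mu}$, so $h_{\mu\nu}(p)\circ\pi_{\alpha_\nu}^{-1}=p\circ\pi_{\alpha_\mu}^{-1}$, and use that the triples are equal. So $\delta$ is active.

The pattern fixed at $\delta$ may be a different one, say $\langle\alpha'_\nu,C'_\nu,N_\delta(\alpha'_\nu)\rangle$, but still $N_\delta(\alpha'_\nu)=\dot X_{\alpha'_\nu}$ and the $\alpha'_\nu$ are strictly increasing. In $V[G]$ let $I=\{\alpha'_\nu:\nu\in I_\delta\}$. By Lemma~\ref{lem:generic}, $I$ is uncountable and $B_\delta\subseteq X_\alpha$ for all $\alpha\in I$. Since $B_\delta\in U_{\delta+1}\subseteq U$, we get $\bigcap_{\alpha\in I}X_\alpha\in U$. This proves $(*)$, and Lemma~\ref{lem:tukey}(a) shows that $U$ is neither $\omega_1$-Tukey-top nor Tukey-top.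
\end{proof}

The hypothesis $2^\lambda=\lambda^+$ was used for $\diamondsuit_S$ and for $\kappa^{\omega_1}=\kappa$. The hypothesis $\lambda^{\omega_1}=\lambda$ was used to get $\operatorname{cf}\lambda\ne\omega_1$ in (F5), and to bound the number of roots and of isomorphism types by $\lambda$.

\begin{remark}
If $U_0$ extends the club filter on $\omega_1$, then so does $U$ in $V[G]$, because every club of a ccc extension contains a club of $V$. Indeed, if $p$ forces that $\dot C$ is a club, then $\{\xi:p\Vdash\xi\in\dot C\}$ is closed, and it contains all limit ordinals closed under the function that sends $\xi$ to the supremum of the countably many values of $\min(\dot C\setminus\xi)$ forced by extensions of $p$.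
\end{remark}

The Cohen reals added at passive stages limit the size of bounded subfamilies.

\begin{proposition}\label{prop:sharp}
In the model $V[G]$ constructed above, some $\kappa$-sequence in $U$ has no subfamily of size $\kappa$ with intersection in $U$. So ``uncountable'' in $(*)$ cannot be replaced by ``of size $\kappa$''.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:f} fix $f\colon\omega_1\to\omega$ in $V$ with $f^{-1}(n)\notin U_0$ for all $n$. The complements of these sets lie in $U_0\subseteq U$, so $f^{-1}(n)\notin U$. For each of the $\kappa$ many passive $\zeta$ choose $\varepsilon_\zeta<2$ with $Y_\zeta=\{i:c_\zeta(f(i))=\varepsilon_\zeta\}\in U$. Suppose that $F\in U$ and $F\subseteq Y_\zeta$ for $\kappa$ many $\zeta$. Fix $\delta<\kappa$ with $F\in V[G_\delta]$ and take such a $\zeta\ge\delta$. The set $f[F]$ belongs to $V[G_\zeta]$, and it is infinite, since $F$ is not covered by finitely many sets $f^{-1}(n)$. But $c_\zeta$ is constant on $f[F]$, while a Cohen real over $V[G_\zeta]$ takes both values on every infinite subset of $\omega$ in $V[G_\zeta]$.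
\end{proof}

\section{Separating the two properties}\label{sec:sep}

A poset $Q$ is \emph{$\sigma$-centered} if there is $\varphi\colon Q\to\omega$ such that any finitely many elements with the same value of $\varphi$ have a common extension in $Q$. A witness $\varphi$ remains a witness in every forcing extension. To bound an \emph{infinite} subfamily of $\langle A_n:n<\omega\rangle$ we use pairs $(a,s)$ with $a\subseteq\omega$. There are only countably many $a$, so this poset is $\sigma$-centered, and the only issue is to make the index set infinite. On the other hand, $\sigma$-centered posets turn out to be unable to bound uncountably many Cohen subsets of $\omega_1$. Theorem~\ref{thm:sep} follows by iterating $\sigma$-centered posets.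

\subsection*{The iteration}
Assume GCH in $V$ and let $\kappa=\omega_3$. The symbols $P_\beta$ and $G_\beta$ now refer to a new iteration. By recursion we define posets $P_\beta$ $(\beta\le\kappa)$ and $P_\zeta$-names $\dot Q_\zeta,\dot\le_\zeta,\dot\varphi_\zeta$ $(\zeta<\kappa)$ for a nonempty subset of $\omega_1$, a partial order on it, and a witness that it is $\sigma$-centered. The conditions of $P_\beta$ are the finite functions $p$ from a subset of $\beta$ to $\omega_1$ such that $p{\restriction}\zeta\in P_\zeta$ and $p{\restriction}\zeta\Vdash p(\zeta)\in\dot Q_\zeta$ for all $\zeta\in\operatorname{dom}p$. Put $q\le p$ if $\operatorname{dom}p\subseteq\operatorname{dom}q$ and $q{\restriction}\zeta\Vdash q(\zeta)\mathrel{\dot\le_\zeta}p(\zeta)$ for all $\zeta\in\operatorname{dom}p$. This is the standard finite support iteration, restricted to the dense set of conditions with decided values. We use two of its properties; let $\gamma\le\beta$ and $\zeta<\beta$.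
\begin{itemize}
\item[(I1)] If $q\le p$, then $q{\restriction}\gamma\le p{\restriction}\gamma$ in $P_\gamma$. If $p\in P_\beta$, $q\in P_\gamma$ and $q\le p{\restriction}\gamma$, then $u=q\cup p{\restriction}[\gamma,\beta)$ is a condition below $q$ and $p$. Hence $P_\gamma$ is a complete suborder of $P_\beta$.
\item[(I2)] If $G$ is $P_\beta$-generic, then any two elements of $G(\zeta)=\{p(\zeta):p\in G,\ \zeta\in\operatorname{dom}p\}$ have a common extension in $G(\zeta)$, and $G(\zeta)$ meets every dense subset of $Q_\zeta$ in $V[G_\zeta]$.
\end{itemize}
For (I1), induction along $\operatorname{dom}p\setminus\gamma$ shows that $u{\restriction}\zeta$ is a condition below $p{\restriction}\zeta$. For (I2), if $p{\restriction}\zeta$ forces $\dot D$ to be dense in $\dot Q_\zeta$, take $r\le p{\restriction}\zeta$ in $P_\zeta$ and $y<\omega_1$ such that $r$ forces $y\in\dot D$ and, if $\zeta\in\operatorname{dom}p$, also $y\mathrel{\dot\le_\zeta}p(\zeta)$; then glue $r\cup\{(\zeta,y)\}$ with $p$ by (I1).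

Call $n$ the \emph{label} of $p$ at $\zeta\in\operatorname{dom}p$ if $p{\restriction}\zeta\Vdash\dot\varphi_\zeta(p(\zeta))=n$, and call $p$ \emph{labeled} if it has a label at every point of its domain.

\begin{lemma}\label{lem:labels}
Let $\beta\le\kappa$.
\begin{itemize}
\item[(a)] Labeled conditions are dense in $P_\beta$.
\item[(b)] If $p,q\in P_\beta$ have the same label at each $\zeta\in\operatorname{dom}p\cap\operatorname{dom}q$, then they are compatible.
\item[(c)] $P_\beta$ is ccc.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use induction on $\beta$. The only nontrivial case is $\beta=\zeta+1$ and $\zeta\in\operatorname{dom}p$. Extend $p{\restriction}\zeta$ in $P_\zeta$ to decide $\dot\varphi_\zeta(p(\zeta))$, and then to a labeled $r\in P_\zeta$. Then $r\cup\{(\zeta,p(\zeta))\}$ is labeled and extends $p$.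

(b) Let $\zeta_0<\dots<\zeta_{m-1}$ list $\operatorname{dom}p\cup\operatorname{dom}q$ and let $\zeta_m=\beta$. We build $r_k\in P_{\zeta_k}$ below $p{\restriction}\zeta_k$ and $q{\restriction}\zeta_k$, starting with $r_0=\emptyset$. If $\zeta_k$ is in both domains, $r_k$ forces $p(\zeta_k)$ and $q(\zeta_k)$ to have the same value of $\dot\varphi_{\zeta_k}$. So some $r'\le r_k$ in $P_{\zeta_k}$ forces a particular $y<\omega_1$ to be a common extension, and we let $r_{k+1}=r'\cup\{(\zeta_k,y)\}$. If $\zeta_k$ is in only one domain, say that of $p$, let $r_{k+1}=r_k\cup\{(\zeta_k,p(\zeta_k))\}$. Then $r_m$ extends $p$ and $q$.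

(c) Given $\omega_1$ many conditions, extend them to labeled ones, and pass to an uncountable $\Delta$-system of domains with constant labels on the root. Apply (b).
\end{proof}

The poset $\operatorname{Fn}(\omega_1,2)$ is $\sigma$-centered. To see this, fix distinct $r_i\in2^\omega$ $(i<\omega_1)$, and for $n<\omega$ and $e\colon2^n\to2$ let $d_{n,e}(i)=e(r_i{\restriction}n)$. Each $u\in\operatorname{Fn}(\omega_1,2)$ is contained in one of these countably many functions: take $n$ so large that the $r_i{\restriction}n$ for $i\in\operatorname{dom}u$ are distinct. Finitely many $u$ contained in the same $d_{n,e}$ have their union as a common extension.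

We now choose the iterands. Let $W$ be the set of limit ordinals below $\kappa$. For $\zeta\in W$ let $Q_\zeta$ be $\operatorname{Fn}(\omega_1,2)$, identified with $\omega_1$ by a bijection in $V$, and let $x_\zeta=\{i:u(i)=1\text{ for some }u\in G(\zeta)\}$. The other stages do the bookkeeping. For $\gamma<\kappa$ the poset $P_\gamma$ is ccc of size at most $\omega_2$, and $\omega_2^{\omega_1}=\omega_2$. So the triples of nice $P_\gamma$-names for subsets of $\omega_1$, $\omega_1\times\omega_1$ and $\omega_1\times\omega$ can be listed as $\langle\tau_{\gamma,\varepsilon}:\varepsilon<\omega_2\rangle$. Fix in advance a map $\zeta\mapsto(\gamma_\zeta,\varepsilon_\zeta)$ from $\kappa\setminus W$ to $\kappa\times\omega_2$ with $\gamma_\zeta\le\zeta$ that takes every value cofinally often. For $\zeta\notin W$ let $(\dot Q_\zeta,\dot\le_\zeta,\dot\varphi_\zeta)$ name the value of $\tau_{\gamma_\zeta,\varepsilon_\zeta}$ if that value is a nonempty poset with a witness of $\sigma$-centeredness, and the one-point poset otherwise. Let $G\subseteq P_\kappa$ be generic.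

\begin{lemma}\label{lem:ma}
In $V[G]$, cardinals are preserved, $2^\omega=2^{\omega_1}=\kappa$, and for every $\sigma$-centered poset $Q$ of size at most $\omega_1$ and every family $\mathcal D$ of fewer than $\kappa$ dense subsets of $Q$ there is a filter on $Q$ meeting every member of $\mathcal D$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:labels}(c), (F2) and $\kappa^{\omega_1}=\kappa$, cardinals are preserved and $2^{\omega_1}\le\kappa$. For $\zeta\in W$, (I2) gives $x_\zeta\cap\omega\in V[G_{\zeta+1}]\setminus V[G_\zeta]$, so $2^\omega\ge\kappa$. We may assume $Q\subseteq\omega_1$; let $\varphi$ witness that $Q$ is $\sigma$-centered. A nice name for a subset of $\omega_1$ involves $\omega_1$ many conditions, so it is a $P_\gamma$-name for some $\gamma<\kappa$. As $\kappa$ is regular, there is $\gamma<\kappa$ such that $Q$, its order, $\varphi$ and each member of $\mathcal D$ lie in $V[G_\gamma]$. By the bookkeeping, $Q_\zeta=Q$ for some $\zeta\ge\gamma$, and the filter generated by $G(\zeta)$ is as required by (I2).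
\end{proof}

\subsection*{Every uniform ultrafilter is $\omega_1$-Tukey-top}

\begin{lemma}\label{lem:norect}
In $V[G]$ there are no uncountable $I\subseteq W$ and uncountable $B\subseteq\omega_1$ such that $B\subseteq x_\alpha$ for all $\alpha\in I$, and none such that $B\cap x_\alpha=\emptyset$ for all $\alpha\in I$.
\end{lemma}

\begin{proof}
Suppose that $p$ forces $\dot I,\dot B$ to be a pair of the first kind; for the second kind exchange $0$ and $1$ below. By recursion on $\xi<\omega_1$ choose $p_\xi\le p$, $\alpha_\xi\in W$ and $i_\xi<\omega_1$ with $p_\xi\Vdash\alpha_\xi\in\dot I$ and $p_\xi\Vdash i_\xi\in\dot B$, where $\alpha_\xi$ and $i_\xi$ differ from all earlier choices; this is possible because $p$ forces both sets to be uncountable. Extending $p_\xi$ by (I1) and Lemma~\ref{lem:labels}(a), we may assume that $\alpha_\xi\in\operatorname{dom}p_\xi$ and that $p_\xi$ is labeled. Pass to an uncountable set of indices on which the domains form a $\Delta$-system with root $r$, the labels on $r$ are constant, and $\alpha_\xi\notin r$.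

Fix $\xi$. Since $p_\xi(\alpha_\xi)\in\operatorname{Fn}(\omega_1,2)$ is finite, there is $\eta\ne\xi$ with $i_\eta\notin\operatorname{dom}(p_\xi(\alpha_\xi))$. Let $p'_\xi$ be obtained from $p_\xi$ by replacing the value at $\alpha_\xi$ with $p_\xi(\alpha_\xi)\cup\{(i_\eta,0)\}$. By (I1), $p'_\xi$ is a condition below $p_\xi$. We have $\operatorname{dom}p'_\xi\cap\operatorname{dom}p_\eta=r$, and for $\zeta\in r$ we have $p'_\xi(\zeta)=p_\xi(\zeta)$ and $p'_\xi{\restriction}\zeta\le p_\xi{\restriction}\zeta$, so the labels on $r$ are unchanged. By Lemma~\ref{lem:labels}(b), $p'_\xi$ and $p_\eta$ have a common extension. It forces $\alpha_\xi\in\dot I$, $i_\eta\in\dot B$ and $i_\eta\notin\dot x_{\alpha_\xi}$, a contradiction.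
\end{proof}

\begin{remark}
The proof does not depend on the length of the iteration or on the bookkeeping. Applied to an iteration of length $\omega_1+1$ with $W=\omega_1$, it shows that the poset $Q$ for the Cohen columns, which adds such a pair $I,B$ by Proposition~\ref{prop:model}, is not $\sigma$-centered.
\end{remark}

\subsection*{Accumulation points}
To make the index set infinite we need every finite $s$ to be contained in infinitely many $A_n$. The next lemma finds such configurations in any $\kappa$-sequence. It says that some term of the sequence is a cluster point, in the product topology of $2^{\omega_1}$, of an $\omega$-subsequence. As before, the source is a pigeonhole argument for names.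

\begin{lemma}\label{lem:accum}
In $V[G]$, for every sequence $\langle y_\alpha:\alpha<\kappa\rangle$ of subsets of $\omega_1$ there are distinct $\alpha,\alpha_0,\alpha_1,\ldots<\kappa$ such that for each finite $s\subseteq\omega_1$ we have $y_{\alpha_n}\cap s=y_\alpha\cap s$ for infinitely many $n$.
\end{lemma}

\begin{proof}
Fix in $V$ a sequence of names $\dot y_\alpha$ for the $y_\alpha$ with $\Vdash\dot y_\alpha\subseteq\omega_1$, and work in $V$. For $\alpha<\kappa$ and $s\in[\omega_1]^{<\omega}$ let $\langle p^\alpha_{s,k}:k<\omega\rangle$ list, possibly with repetitions, a maximal antichain of conditions deciding $\dot y_\alpha\cap s$, say $p^\alpha_{s,k}\Vdash\dot y_\alpha\cap s=\sigma^\alpha_{s,k}$. Let $Z_\alpha$ be the union of the domains of all $p^\alpha_{s,k}$, so $|Z_\alpha|\le\omega_1$. If $\operatorname{cf}\alpha=\omega_2$, then $Z_\alpha\cap\alpha$ is bounded in $\alpha$. By (F4) there is $\gamma_0$ with $Z_\alpha\cap\alpha\subseteq\gamma_0<\alpha$ for stationarily many $\alpha$. For these $\alpha$ the map $(s,k)\mapsto(p^\alpha_{s,k}{\restriction}\alpha,\sigma^\alpha_{s,k})$ takes values in $P_{\gamma_0}\times[\omega_1]^{<\omega}$,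 and there are at most $\omega_2^{\omega_1}=\omega_2$ such maps. So there are a stationary $T\subseteq\kappa\setminus\gamma_0$, conditions $r_{s,k}\in P_{\gamma_0}$ and sets $\sigma_{s,k}$ with $p^\alpha_{s,k}{\restriction}\alpha=r_{s,k}$ and $\sigma^\alpha_{s,k}=\sigma_{s,k}$ for all $\alpha\in T$. Choose $\alpha_0<\alpha_1<\cdots$ in $T$ with $Z_{\alpha_n}\subseteq\alpha_{n+1}$, and $\alpha\in T$ above all $\alpha_n$.

Fix $s,k$ and $m<\omega$. We claim that every $q\le p^\alpha_{s,k}$ has an extension below $p^{\alpha_n}_{s,k}$ for some $n\ge m$. Pick $n\ge m$ with $\operatorname{dom}q\cap[\alpha_n,\alpha_{n+1})=\emptyset$. By (I1), $q{\restriction}\alpha_n\le q{\restriction}\gamma_0\le p^\alpha_{s,k}{\restriction}\gamma_0=r_{s,k}=p^{\alpha_n}_{s,k}{\restriction}\alpha_n$. So $q_1=q{\restriction}\alpha_n\cup p^{\alpha_n}_{s,k}{\restriction}[\alpha_n,\alpha_{n+1})$ is a condition in $P_{\alpha_{n+1}}$ below $p^{\alpha_n}_{s,k}$ and below $q{\restriction}\alpha_n=q{\restriction}\alpha_{n+1}$. A second use of (I1) shows that $q_1\cup q{\restriction}[\alpha_{n+1},\kappa)$ is a condition below $q_1$ and $q$.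

In $V[G]$, given $s$, there is $k$ with $p^\alpha_{s,k}\in G$. By the claim and genericity, $p^{\alpha_n}_{s,k}\in G$ for infinitely many $n$, and for these $n$ we have $y_{\alpha_n}\cap s=\sigma_{s,k}=y_\alpha\cap s$.
\end{proof}

\subsection*{An ultrafilter that is not Tukey-top}

\begin{lemma}\label{lem:uf}
In $V[G]$ there is a uniform ultrafilter $U$ over $\omega_1$ such that
\begin{itemize}
\item[$(**)$] if $A_n\in U$ $(n<\omega)$ and every finite $s\subseteq\omega_1$ is contained in $A_n$ for infinitely many $n$, then $\bigcap_{n\in X}A_n\in U$ for some infinite $X\subseteq\omega$.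
\end{itemize}
\end{lemma}

\begin{proof}
Work in $V[G]$. List the subsets of $\omega_1$ as $\langle Y_\beta:\beta<\kappa\rangle$. There are $\kappa^\omega=\kappa$ many $\omega$-sequences of subsets of $\omega_1$; list them in order type $\kappa$, each cofinally often. We build increasing families $\mathcal F_\beta$ $(\beta<\kappa)$ of uncountable subsets of $\omega_1$, closed under finite intersections, with $|\mathcal F_\beta|<\kappa$. Let $\mathcal F_0=\{\omega_1\}$ and take unions at limits. For such a family $\mathcal F$ and a set $B$ with $B\cap F$ uncountable for all $F\in\mathcal F$, let $\mathcal F[B]=\mathcal F\cup\{F\cap B:F\in\mathcal F\}$; this is a family of the same kind, and it contains $B$.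

The step from $\beta$ to $\beta+1$ has two parts. First, one of the sets $Y_\beta$, $\omega_1\setminus Y_\beta$ meets all members of $\mathcal F_\beta$ in uncountable sets: if $F\cap Y_\beta$ and $F'\setminus Y_\beta$ were countable, then $F\cap F'$ would be countable. Let $Y$ be such a set and $\mathcal F=\mathcal F_\beta[Y]$. Second, let $\langle A_n\rangle$ be the $\beta$th listed sequence. Put $\mathcal F_{\beta+1}=\mathcal F$ unless all $A_n$ lie in $\mathcal F$ and every finite $s$ is contained in infinitely many $A_n$. In that case let $\mathbb D$ be the set of $(a,s)\in[\omega]^{<\omega}\times[\omega_1]^{<\omega}$ with $s\subseteq\bigcap_{n\in a}A_n$, ordered by coordinatewise reverse inclusion. It has size $\omega_1$, and it is $\sigma$-centered, since $(a,s_1),\dots,(a,s_j)$ have the common extension $(a,s_1\cup\dots\cup s_j)$. For $m<\omega$ the set $\{(a,s):a\not\subseteq m\}$ is dense: given $(a,s)$, add to $a$ some $n\ge m$ with $s\subseteq A_n$. For $F\in\mathcal F$ and $\rho<\omega_1$ the set $\{(a,s):s\cap F\not\subseteq\rho\}$ is dense: the set $F\cap\bigcap_{n\in a}A_n$ is in $\mathcal F$, so it has an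 element $i\ge\rho$, which we add to $s$. By Lemma~\ref{lem:ma} some filter on $\mathbb D$ meets these fewer than $\kappa$ dense sets. Let $X$ and $B$ be the unions of the first and of the second coordinates of its members. Then $X$ is infinite, $B\subseteq\bigcap_{n\in X}A_n$, and $B\cap F$ is uncountable for all $F\in\mathcal F$. Put $\mathcal F_{\beta+1}=\mathcal F[B]$.

Let $U=\bigcup_{\beta<\kappa}\mathcal F_\beta$. It is closed under finite intersections, consists of uncountable sets, and contains $Y$ or $\omega_1\setminus Y$ for each $Y\subseteq\omega_1$; so it is a uniform ultrafilter. If $\langle A_n\rangle$ is as in $(**)$, then all $A_n$ lie in some $\mathcal F_\beta$, since $\operatorname{cf}\kappa>\omega$, and the sequence is handled at a later step.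
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sep}]
If ZFC is consistent, so is $\mathrm{ZFC}+\mathrm{GCH}$. We show that $V[G]$ is the required model; recall that $2^{\omega_1}=\kappa$ there.

Let $U$ be any uniform ultrafilter over $\omega_1$ in $V[G]$. Either $x_\alpha\in U$ for $\kappa$ many $\alpha\in W$, or $\omega_1\setminus x_\alpha\in U$ for $\kappa$ many $\alpha\in W$. This gives a $\kappa$-sequence in $U$ whose uncountable subfamilies have countable intersection, by Lemma~\ref{lem:norect}. A countable set is not in $U$, so $U$ is $\omega_1$-Tukey-top by Lemma~\ref{lem:tukey}(b).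

Now let $U$ be as in Lemma~\ref{lem:uf} and let $\langle A_\alpha:\alpha<\kappa\rangle$ be a sequence in $U$. Take $\alpha,\alpha_0,\alpha_1,\dots$ from Lemma~\ref{lem:accum} for this sequence. The sets $A_{\alpha_n}$ often agree with $A_\alpha$ on a given finite set $s$, whereas $(**)$ wants sets that often contain $s$; so let $A'_n=A_{\alpha_n}\cup(\omega_1\setminus A_\alpha)\in U$. If $A_{\alpha_n}\cap s=A_\alpha\cap s$, then each $i\in s$ lies in $A_{\alpha_n}$ or outside $A_\alpha$, so $s\subseteq A'_n$. By $(**)$ there is an infinite $X\subseteq\omega$ with $\bigcap_{n\in X}A'_n\in U$, and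
\[
\bigcap_{n\in X}A_{\alpha_n}\supseteq A_\alpha\cap\bigcap_{n\in X}A'_n\in U .
\]
The $\alpha_n$ are distinct, so $\{\alpha_n:n\in X\}$ is infinite. By Lemma~\ref{lem:tukey}(a), $U$ is not Tukey-top.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMS}
Tom Benhamou, Justin T. Moore, Luke Serafin, \emph{Ultrafilters over Successor Cardinals and the Tukey Order}, arXiv:2507.22307 (2025).

\bibitem{Shelah}
Shelah, \emph{Diamonds}, Proc. AMS 138 (2010).

\end{thebibliography}
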